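\title{Beauville $p$-groups whose automorphism groups have odd order}

\begin{abstract}
We show that there is a Beauville $p$-group with automorphism group of odd order if and only if $p$ is odd, and that for every odd $p$ there are infinitely many Beauville $p$-groups whose automorphism group is itself a $p$-group. The main tool is a construction that, for odd $p$, realizes any finite $p$-group with minimal number of generators $2$ as the quotient of a Beauville $p$-group by a characteristic subgroup contained in the Frattini subgroup.
\end{abstract}

\section{The question and the results}\label{sec:intro}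

Let $G$ be a finite group and write $a^g=g^{-1}ag$. For $x,y\in G$ put
\[
\Sigma(x,y)=\bigcup_{i=1}^{|G|}\ \bigcup_{g\in G}\ \{(x^i)^g,\ (y^i)^g,\ ((xy)^i)^g\},
\]
the union of all conjugates of the cyclic subgroups $\langle x\rangle$, $\langle y\rangle$, $\langle xy\rangle$. A \emph{Beauville structure} for $G$ is a set of pairs $\{(x_1,y_1),(x_2,y_2)\}\subset G\times G$ such that
\[
\langle x_1,y_1\rangle=\langle x_2,y_2\rangle=G
\qquad\text{and}\qquad
\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)=\{1\}.
\]
A group that has a Beauville structure is a \emph{Beauville group}, and a \emph{Beauville $p$-group} is a nontrivial Beauville group whose order is a power of the prime $p$.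

The condition says that a certain action is free. An element $t$ fixes the coset $g\langle w\rangle$ exactly when $t^g\in\langle w\rangle$, so $\Sigma(x,y)$ is the set of elements of $G$ with a fixed point on the disjoint union $X(x,y)$ of the coset spaces $G/\langle x\rangle$, $G/\langle y\rangle$, $G/\langle xy\rangle$. Two generating pairs therefore form a Beauville structure exactly when $G$ acts freely on $X(x_1,y_1)\times X(x_2,y_2)$ by the diagonal action.

The following question is posed in \cite{Fairbairn}: \emph{do there exist Beauville $p$-groups whose automorphism groups have odd order?}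

The simplest cases point to a negative answer. A nontrivial cyclic $p$-group is never Beauville: every generating pair contains a generator, so $\Sigma(x,y)=G$. The prime $2$ is excluded at once.

\begin{proposition}\label{prop:two}
No Beauville $2$-group has an automorphism group of odd order.
\end{proposition}

\begin{proof}
Let $G$ be a nontrivial $2$-group with $|\operatorname{Aut}(G)|$ odd. The inner automorphism group $G/Z(G)$ is a $2$-group of odd order, so $G$ is abelian. Inversion is then an automorphism whose square is trivial, so it is trivial and $G$ is elementary abelian. If the rank of $G$ were at least $2$, swapping two basis elements would be an automorphism of order $2$. Hence $G$ is cyclic of order $2$, and so it is not Beauville.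
\end{proof}

For odd $p$, a nontrivial abelian $p$-group has inversion as an automorphism of order $2$, and so does every nontrivial $p$-group $\langle x,y\rangle$ in which $x\mapsto x^{-1}$, $y\mapsto y^{-1}$ respects the defining relations. The Beauville groups that we write down directly in Section~\ref{sec:H} are all of this kind. In the other direction, one can destroy the symmetry of a $p$-group by tying its power maps to its commutators, and the group $M$ of Section~\ref{sec:M} does this so thoroughly that $\operatorname{Aut}(M)$ is a $p$-group. But the same power relation puts one central subgroup of order $p$ inside $\Sigma(x,y)$ for every generating pair, so $M$ is not Beauville (Remark~\ref{rem:Mnot}). The two requirements thus seem to pull against each other. Nevertheless the answer is yes.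

\begin{theorem}\label{thm:main}
For a prime $p$, there is a Beauville $p$-group $G$ with $|\operatorname{Aut}(G)|$ odd if and only if $p$ is odd. For every odd $p$ there are infinitely many Beauville $p$-groups $G$ such that $\operatorname{Aut}(G)$ is itself a $p$-group.
\end{theorem}

The two requirements can be separated, because asymmetry is inherited from any characteristic quotient that has the same Frattini quotient. Here $\Phi(G)$ is the Frattini subgroup, recalled in Section~\ref{sec:tools}.

\begin{theorem}\label{thm:quot}
Let $p$ be an odd prime and let $P$ be any finite $p$-group with minimal number of generators $2$. Then there are infinitely many Beauville $p$-groups $G$ having a characteristic subgroup $C\le\Phi(G)$ with $G/C\cong P$. For each such $G$, the order $|\operatorname{Aut}(G)|$ divides $p^k|\operatorname{Aut}(P)|$ for some $k$.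
\end{theorem}

The hypothesis on $P$ cannot be dropped: $C\le\Phi(G)$ forces $G$ and $P$ to have the same minimal number of generators, and a Beauville $p$-group is generated by two elements and is not cyclic.

The group $G$ is a subgroup of a product $H\times K$ that projects onto both factors. The factor $H$ is a Beauville group of small nilpotency class whose generators have large orders (Section~\ref{sec:H}); it controls the powers of the generators of $G$ and makes $G$ Beauville. The factor $K$ has small exponent but large class; it alone controls the deep terms of the lower central series of $G$, and $P$ is read off from the action of $G$ on such a term (Sections~\ref{sec:glue} and~\ref{sec:K}). Theorem~\ref{thm:main} follows by taking $P=M$. For $p\ge5$, which already answers the question, $H$ is abelian, and the second half of Section~\ref{sec:H} is needed only for Example~\ref{ex:small}.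

\section{Frattini quotients and two lifting lemmas}\label{sec:tools}

We write $[a,b]=a^{-1}b^{-1}ab$, so that $a^b=a[a,b]$ and
\[
[a,bc]=[a,c]\,[a,b]^c,\qquad [ab,c]=[a,c]^b\,[b,c].
\]
The order of $g$ is $o(g)$, and $C_r$ is the cyclic group of order $r$. Induction on $r$ gives the power formula
\begin{equation}\label{eq:power}
(gh)^r=g^r\,h^{g^{r-1}}\cdots h^{g}\,h .
\end{equation}
The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$. Its terms are characteristic, a surjection $G\to H$ maps $\gamma_i(G)$ onto $\gamma_i(H)$, and the class $\operatorname{cl}(G)$ of a nilpotent group, such as a finite $p$-group, is the least $c$ with $\gamma_{c+1}(G)=1$. We also write $G'=\gamma_2(G)$.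

Let $G$ be a finite $p$-group. Its Frattini subgroup $\Phi(G)$ is the intersection of the maximal subgroups, and it is generated by $G'$ and the $p$-th powers. The quotient $G/\Phi(G)$ is a vector space over $\mathbb F_p$; a subset generates $G$ if and only if its image spans $G/\Phi(G)$; hence $|G:\Phi(G)|=p^{d(G)}$, where $d(G)$ is the minimal number of generators. A surjection $G\to H$ maps $\Phi(G)$ onto $\Phi(H)$. Finally we use \emph{Burnside's theorem}: the automorphisms of $G$ that act trivially on $G/\Phi(G)$ form a $p$-group. (Fix generators $g_1,\dots,g_d$. These automorphisms permute the $|\Phi(G)|^d$ tuples in $g_1\Phi(G)\times\dots\times g_d\Phi(G)$, and freely, because each tuple generates $G$; so their number divides $|\Phi(G)|^d$.)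

The first lemma carries information about automorphisms from a quotient up to the group. It proves the last sentence of Theorem~\ref{thm:quot}.

\begin{lemma}\label{lem:aut}
Let $G$ be a finite $p$-group and $C\le\Phi(G)$ a characteristic subgroup. Then $|\operatorname{Aut}(G)|$ divides $p^k|\operatorname{Aut}(G/C)|$ for some $k$.
\end{lemma}

\begin{proof}
Since $C$ is characteristic, there is a homomorphism $\operatorname{Aut}(G)\to\operatorname{Aut}(G/C)$. Its kernel acts trivially on $G/C$, hence on $G/\Phi(G)$ because $C\le\Phi(G)$, so the kernel is a $p$-group by Burnside's theorem.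
\end{proof}

The second lemma carries a Beauville structure from a quotient up to the group. Only one of the two pairs has to keep its orders.

\begin{lemma}\label{lem:lift}
Let $\pi\colon G\to H$ be a surjection of finite groups, and let $G=\langle x_1,y_1\rangle=\langle x_2,y_2\rangle$, where the images of $(x_1,y_1)$ and $(x_2,y_2)$ form a Beauville structure for $H$. If $o(w)=o(\pi(w))$ for each $w\in\{x_1,y_1,x_1y_1\}$, then $\{(x_1,y_1),(x_2,y_2)\}$ is a Beauville structure for $G$.
\end{lemma}

\begin{proof}
Let $t\in\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)$. Then $\pi(t)$ lies in both of the corresponding sets in $H$, so $\pi(t)=1$. Write $t=(w^i)^g$ with $w\in\{x_1,y_1,x_1y_1\}$. Then $\pi(w)^i=1$, so $o(w)=o(\pi(w))$ divides $i$, and $t=1$.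
\end{proof}

The condition on orders is needed. For $p\ge 5$ the group $C_p\times C_p$ is Beauville (Section~\ref{sec:H}), but $G=C_p\times C_{p^2}$, which maps onto it, is not: every generating pair contains an element of order $p^2$, and its $p$-th power generates the subgroup of $p$-th powers of $G$, which has order $p$.

To verify a Beauville structure in a $p$-group it suffices to look at elements of order $p$.

\begin{lemma}\label{lem:socle}
Let $G$ be a finite $p$-group and $x_1,y_1,x_2,y_2\in G$. Then $\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)\neq\{1\}$ if and only if some element of order $p$ in $\langle x_1\rangle$, $\langle y_1\rangle$ or $\langle x_1y_1\rangle$ is conjugate to an element of order $p$ in $\langle x_2\rangle$, $\langle y_2\rangle$ or $\langle x_2y_2\rangle$.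
\end{lemma}

\begin{proof}
Both sets are closed under powers and under conjugation. A nontrivial element of the intersection therefore has a power of order $p$ in the intersection, and the elements of order $p$ in $\Sigma(x_i,y_i)$ are the conjugates of the elements of order $p$ in the three cyclic groups.
\end{proof}

\section{Beauville groups of small class with elements of large order}\label{sec:H}

\begin{proposition}\label{prop:H}
Let $p$ be an odd prime, $e\ge1$ and $q=p^e$. There is a Beauville $p$-group $H$ with $\operatorname{cl}(H)\le3$, $d(H)=2$ and $|H|\ge q^2$, with a Beauville structure $\{(x_1,y_1),(x_2,y_2)\}$ in which $o(x_1)$, $o(y_1)$ and $o(x_1y_1)$ are divisible by $q$. For $p\ge5$ one may take $H=(\mathbb Z/q)^2$.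
\end{proposition}

What matters later is that the orders are unbounded in $e$ while the bound on the class does not depend on $e$.

\subsection*{The case $p\ge5$}
Let $H=(\mathbb Z/q)^2$ and
\[
x_1=(1,0),\quad y_1=(0,1),\qquad x_2=(1,2),\quad y_2=(1,4).
\]
The pairs have determinants $1$ and $2$, which are units modulo $q$, so both generate $H$. The six vectors
\[
(1,0),\ (0,1),\ (1,1);\qquad (1,2),\ (1,4),\ (2,6)
\]
are nonzero modulo $p$, so they have order $q$, and the subgroup of order $p$ in the cyclic group generated by $w$ is spanned by $\frac qp w$. Under $\frac qpH\cong\mathbb F_p^2$ these six subgroups are the lines of slopes $0,\infty,1;\,2,4,3$, which are distinct because $p\ge5$. By Lemma~\ref{lem:socle} the pairs form a Beauville structure.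

For $p=3$ the group $(\mathbb Z/q)^2$ is not Beauville: a generating pair is a basis, so it occupies three of the four lines of $\mathbb F_3^2$ in the same way, and two such triples meet. The two pairs must then be separated in the nonabelian part of the group, and we use a group of class $3$.

\subsection*{A group of class $3$}
Let $q$ be a power of any odd prime. Let
\[
E_0=\langle y,z,v\mid y^q=z^q=v^q=1,\ [z,y]=v,\ [v,y]=[v,z]=1\rangle .
\]
Every element has the form $y^jz^kv^m$, so $|E_0|\le q^3$, and the upper unitriangular $3\times3$ matrices over $\mathbb Z/q$ (the Heisenberg group, with $z,y,v$ the elementary matrices in positions $12$, $23$, $13$) show that $|E_0|=q^3$. Put $E=E_0\times\langle u\rangle$ with $o(u)=q$. From $zy=yzv$ we get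
\begin{equation}\label{eq:heis}
z^ay^b=y^bz^av^{ab},
\end{equation}
hence $(y^bz^c)^q=y^{bq}z^{cq}v^{bc\binom q2}=1$, because $q$ divides $\binom q2$ for odd $q$. As $u$ and $v$ are central, $E$ has exponent $q$. Define
\[
\xi(y)=yz^{-1},\qquad \xi(z)=zu,\qquad \xi(u)=u,\qquad \xi(v)=v .
\]
This respects the relations of $E$: the images have order dividing $q$, the elements $u,v$ are central, and $[zu,yz^{-1}]=[z,yz^{-1}]=[z,z^{-1}]\,[z,y]^{z^{-1}}=v$. The image contains $u$, $v$, $z=(zu)u^{-1}$ and $y=(yz^{-1})z$, so $\xi\in\operatorname{Aut}(E)$. Induction on $k\ge 0$ gives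
\begin{equation}\label{eq:xi}
\xi^k(z)=zu^k,\qquad \xi^k(y)=yz^{-k}u^{-\binom k2},
\end{equation}
the step for $y$ being $yz^{-1}\cdot z^{-k}u^{-k}\cdot u^{-\binom k2}=yz^{-(k+1)}u^{-\binom{k+1}2}$. In particular $\xi^q=1$. Let
\[
W_q=E\rtimes\langle x\rangle,\qquad o(x)=q,\qquad b^x=\xi(b)\ \ (b\in E).
\]
Then $|W_q|=q^5$, and every element is uniquely $x^iy^jz^ku^lv^m$ with exponents modulo $q$. From $y^x=yz^{-1}$ we get $[y,x]=z^{-1}$, so
\[
[x,y]=z,\qquad [z,x]=u,\qquad [z,y]=v,\qquad u,v\ \text{central},
\]
and $W_q=\langle x,y\rangle$. The subgroup $\langle z,u,v\rangle$ is normal, since $z^x=zu$ and $z^y=zv$; it consists of products of commutators; and the quotient is $\langle\bar x\rangle\times\langle\bar y\rangle\cong C_q\times C_q$. Hence $\gamma_2(W_q)=\langle z,u,v\rangle$ and $d(W_q)=2$. Modulo the central subgroup $\langle u,v\rangle$ the element $z$ is central, so $\gamma_3(W_q)=\langle u,v\rangle$ and $\gamma_4(W_q)=1$.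

\begin{remark}\label{rem:free}
The group $W_q$ is the largest group of class at most $3$ generated by two elements $x,y$ with $x^q=y^q=1$. Indeed, in such a group $\gamma_1/\gamma_2$ has order at most $q^2$, the section $\gamma_2/\gamma_3$ is generated by $z=[x,y]$, and $\gamma_3$ is generated by $[z,x]$ and $[z,y]$; commutators are multiplicative in each variable on these sections, so each of the three generators has order dividing $q$ there, and the total order is at most $q^5$. Thus $W_q$ is defined by $x^q=y^q=1$ and $\gamma_4=1$, and $x\mapsto x^{-1}$, $y\mapsto y^{-1}$ extends to an automorphism of order $2$.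
\end{remark}

\subsection*{The case $p=3$}
Let $q=3^e$, $n=q/3$ and $H=W_q$. The four lines of $H/\Phi(H)$ are spanned by the images of $x$, $y$, $xy$, $xy^{-1}$. We let the first pair use the lines of $x,y,xy$ and the second pair those of $x,y,xy^{-1}$, and we separate the two shared lines by central factors. These factors are forced: $x^z=xu^{-1}$ and $y^z=yv^{-1}$, so multiplying $x$ by $u$, or $y$ by $v$, does not change the conjugacy class. We therefore take
\[
(x_1,y_1)=(x,y),\qquad (x_2,y_2)=(xv,\ y^{-1}u).
\]
Both pairs generate $H$ modulo $\gamma_2(H)\le\Phi(H)$, so both generate $H$. The elements $x$, $y$, $xv$, $y^{-1}u$ have order $q$: their $q$-th powers are trivial and their images in $H/\gamma_2(H)$ have order $q$. The two products need a computation, because $q$ does not divide $\binom q3$ when $3\mid q$.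

By \eqref{eq:power}, \eqref{eq:xi} and $x^q=1$, the element $(xy)^q$ is the product, for $k=q-1,\dots,0$ in this order, of the factors $yz^{-k}u^{-\binom k2}$. Each $z^{-k}$ has $k$ factors $y$ to its right, and by \eqref{eq:heis} moving it past them produces $v^{-k^2}$. Using $\sum_{k<q}k=\binom q2$, $\sum_{k<q}\binom k2=\binom q3$ and $\sum_{k<q}k^2=\frac{(q-1)q(2q-1)}6$,
\[
(xy)^q=y^q\,z^{-\binom q2}\,u^{-\binom q3}\,v^{-(q-1)q(2q-1)/6}=u^{-n}v^{-2n}=u^{-n}v^{n}.
\]
Here $\binom q3=n\cdot\frac{(q-1)(q-2)}2$ with $\frac{(q-1)(q-2)}2\equiv1\pmod3$, and $\frac{(q-1)q(2q-1)}6=n\cdot\frac{(q-1)(2q-1)}2$ with $\frac{(q-1)(2q-1)}2\equiv2\pmod 3$, while $u^{3n}=v^{3n}=1$.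

In the same way $(xy^{-1})^q$ is the product, for $k=q-1,\dots,0$, of the factors $(y^{-1})^{x^k}=u^{\binom k2}z^ky^{-1}$. Now $z^k$ has $k+1$ factors $y^{-1}$ to its right, and moving it past them produces $v^{-k(k+1)}$. Since $\sum_{k<q}k(k+1)=\frac{(q-1)q(q+1)}3=n(q^2-1)$ and $q^2-1\equiv-1\pmod3$,
\[
(xy^{-1})^q=y^{-q}\,z^{\binom q2}\,u^{\binom q3}\,v^{-n(q^2-1)}=u^nv^n .
\]
As $x_2y_2=xy^{-1}uv$ with $uv$ central of order $q$, also $(x_2y_2)^q=u^nv^n$. So $x_1y_1$ and $x_2y_2$ have order $3q$, and their subgroups of order $3$ are generated by $(u^{-1}v)^n$ and $(uv)^n$.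

By Lemma~\ref{lem:socle} it remains to show that none of
\[
x^{\pm n},\qquad y^{\pm n},\qquad (u^{-1}v)^{\pm n}
\]
is conjugate to any of
\[
(xv)^{\pm n},\qquad (y^{-1}u)^{\pm n},\qquad (uv)^{\pm n}.
\]
Conjugate elements have the same image in $H/\gamma_2(H)\cong C_q\times C_q$. The images are $\bar x^{\pm n},\bar y^{\pm n},1$ in the first row and $\bar x^{\pm n},\bar y^{\mp n},1$ in the second, and $\bar x^{n},\bar x^{-n},\bar y^{n},\bar y^{-n},1$ are distinct. After taking inverses where necessary, three comparisons remain.

\emph{The elements $x^n$ and $x^nv^n$ are not conjugate.} Work in $H/\langle u\rangle$. There $\langle x,z,v\rangle$ is abelian, and it is normal because it contains the derived subgroup; every element has the form $ay^j$ with $a\in\langle x,z,v\rangle$ and $j\ge0$. From $x^y=xz$ and $z^y=zv$, induction gives $x^{y^j}=xz^jv^{\binom j2}$, so $(x^n)^{ay^j}=x^nz^{nj}v^{n\binom j2}$. If this equals $x^nv^n$, uniqueness of the normal form gives $z^{nj}=1$, so $3\mid j$, so $3\mid\binom j2$, so $v^n=1$ in $H/\langle u\rangle$, which is false.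

\emph{The elements $y^n$ and $(y^{-1}u)^{-n}=y^nu^{-n}$ are not conjugate.} Work in $H/\langle v\rangle$. There $E/\langle v\rangle$ is abelian, and every element has the form $bx^i$ with $b\in E/\langle v\rangle$ and $i\ge0$. By \eqref{eq:xi}, $(y^n)^{bx^i}=\xi^i(y)^n=y^nz^{-in}u^{-n\binom i2}$. If this equals $y^nu^{-n}$, then $3\mid i$, so $3\mid\binom i2$, so $u^n=1$ in $H/\langle v\rangle$, which is false.

\emph{The central elements.} These are conjugate only if equal, and $u^{-n}v^{n}$, $u^{n}v^{-n}$, $u^nv^n$, $u^{-n}v^{-n}$ are four distinct elements of $\langle u^n\rangle\times\langle v^n\rangle\cong C_3\times C_3$.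

So the pairs form a Beauville structure, with $o(x_1),o(y_1),o(x_1y_1)$ equal to $q,q,3q$. This completes the proof of Proposition~\ref{prop:H}.

\section{Gluing a Beauville group to a group of small exponent}\label{sec:glue}

We now attach an arbitrary $2$-generator group $K$ to $H$. For a group $G$ and a subgroup $L$, let $C_G(L)$ be the centralizer. If $L$ is characteristic in $G$, then so is $C_G(L)$.

\begin{proposition}\label{prop:glue}
Let $p$, $q$, $H$ and $\{(x_1,y_1),(x_2,y_2)\}$ be as in Proposition~\ref{prop:H}. Let $K=\langle k_1,k_2\rangle$ be a finite $p$-group of exponent dividing $q$, and let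
\[
G=\langle (x_1,k_1),\,(y_1,k_2)\rangle\le H\times K .
\]
\begin{enumerate}
\item[(a)] $G$ is a Beauville $p$-group with $d(G)=2$ and $|G|\ge q^2$.
\item[(b)] If $N>\operatorname{cl}(H)$, then $G/C_G(\gamma_N(G))\cong K/C_K(\gamma_N(K))$.
\end{enumerate}
\end{proposition}

\begin{proof}
The projections $\pi_H\colon G\to H$ and $\pi_K\colon G\to K$ are surjective, because they send generators to generators.

(a) The group $G$ is a $p$-group generated by two elements that maps onto $H$, so $d(G)=2$ and $|G|\ge q^2$. Let $(h,k)$ be one of $(x_1,k_1)$, $(y_1,k_2)$, $(x_1y_1,k_1k_2)$. Its order is the least common multiple of $o(h)$ and $o(k)$. Since $o(k)$ divides $q$ and $q$ divides $o(h)$, the order is $o(h)$. Choose any preimages in $G$ of $x_2$ and $y_2$. The map $G/\Phi(G)\to H/\Phi(H)$ is a surjection between groups of order $p^2$, hence an isomorphism, so the preimages span $G/\Phi(G)$ and generate $G$. Lemma~\ref{lem:lift} applies to $\pi_H$.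

(b) The projections map $\gamma_N(G)$ onto $\gamma_N(H)=1$ and onto $\gamma_N(K)$, so $\gamma_N(G)=1\times\gamma_N(K)$. An element $(h,k)\in G$ centralizes this subgroup exactly when $k\in C_K(\gamma_N(K))$. Thus $C_G(\gamma_N(G))=\pi_K^{-1}\bigl(C_K(\gamma_N(K))\bigr)$, and the claim follows from the surjectivity of $\pi_K$.
\end{proof}

Part (a) with $K=P$ gives a Beauville group that maps onto $P$, but nothing makes the kernel characteristic. Part (b) repairs this: in place of $P$ we glue on a larger group $K$ from which $P$ is recovered as $K/C_K(\gamma_N(K))$, a recipe that does not see $H$. If $P=C_p\times C_p$ there is nothing to repair, since $C=\Phi(G)$ serves. The next case shows both the failure and the repair.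

\begin{example}\label{ex:small}
Let $p\ge5$, $P=C_p\times C_{p^2}$ with its standard generators, and $H=(\mathbb Z/q)^2$ with $p^2\mid q$. Gluing $K=P$ to $H$ returns $G\cong H$, because $P$ is already a quotient of $H$ with generators going to generators. The kernel of $G\to P$ is $p\mathbb Z/q\mathbb Z\times p^2\mathbb Z/q\mathbb Z$, and swapping the coordinates does not preserve it.

Take instead $K=W_{p^2}/\langle u^p\rangle$, and let $q$ be a multiple of its exponent. Here $\gamma_2(K)=\langle z,u,v\rangle$ with $u,v$ central, so $C_K(\gamma_2(K))=C_K(z)$. The commutators $[z,g]$ lie in the central subgroup $\langle u,v\rangle$, so $g\mapsto[z,g]$ is a homomorphism $K\to\langle u,v\rangle$. It sends $x\mapsto u$ and $y\mapsto v$, so it is onto, and its kernel is $C_K(z)$. Hence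
\[
K/C_K(\gamma_2(K))\cong\langle u\rangle\times\langle v\rangle\cong C_p\times C_{p^2}.
\]
Since $H$ is abelian, Proposition~\ref{prop:glue} applies with $N=2$: the glued group $G$ is Beauville and $G/C_G(G')\cong P$. The asymmetry of $P$ has been imposed on $G$. Every automorphism of $G$ induces one of $P$, which preserves the subgroup of elements of order dividing $p$ and hence its image in $P/\Phi(P)\cong G/\Phi(G)$, a line.
\end{example}

\section{Every two-generator $p$-group as a centralizer quotient}\label{sec:K}

In Example~\ref{ex:small} the group $K$ was found by hand. In general we need an extension $K$ of an abelian group by $P$ such that $\gamma_N(K)$ lies in the abelian kernel and $P$ acts faithfully on $\gamma_N(K)$. The difficulty is that $K$ is nilpotent, so its lower central series shrinks to $1$, and faithfulness must survive down to a prescribed depth $N$. We therefore first take the largest possible abelian kernel, which is torsion-free, prove faithfulness there by passing to rational coefficients, and only then reduce modulo a sufficiently high power of $p$.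

\begin{proposition}\label{prop:K}
Let $P$ be a finite $p$-group generated by two elements and let $N>\operatorname{cl}(P)$. There is a finite $p$-group $K$ generated by two elements with $K/C_K(\gamma_N(K))\cong P$.
\end{proposition}

\begin{proof}
Let $F$ be the free group on $x,y$ and write $P=F/S$; the image of $f\in F$ in $P$ is $\bar f$. Let $A=S/[S,S]$, written additively. Conjugation $s\mapsto s^f$ makes $A$ a right $F$-module on which $S$ acts trivially, so $A$ is a right $\mathbb ZP$-module. Since $N>\operatorname{cl}(P)$, we have $\gamma_N(F)\le S$. Let $\Gamma\le A$ be the image of $\gamma_N(F)$; it is a submodule because $\gamma_N(F)$ is normal in $F$.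

\emph{Step 1: the structure of $A$.} The covering of the wedge of two circles that corresponds to $S$ is the Cayley graph of $P$: its vertices are the elements $g\in P$, with edges from $g$ to $g\bar x$ and from $g$ to $g\bar y$. Its fundamental group at the vertex $1$ is $S$, so its first homology group is $A$. The deck group $P$ acts by left multiplication, freely on vertices and on edges. For $s\in S$ and $f\in F$, the word $fsf^{-1}$ spells a path from $1$ to $\bar f$, then the translate by $\bar f$ of the loop spelled by $s$, then the first path backwards; so translation by $\bar f$ acts on homology as $s\mapsto fsf^{-1}$. Letting $g$ act on the right as translation by $g^{-1}$, we recover the action on $A$ defined above, and the chain groups are free right modules of ranks $2$ and $1$. The graph is connected and has no $2$-cells, so its cellular chain complex gives an exact sequence of $\mathbb ZP$-modules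
\[
0\to A\to(\mathbb ZP)^2\to\mathbb ZP\to\mathbb Z\to0,
\]
the standard relation sequence (see \cite{Brown}). In particular $A$ is free abelian of finite rank.

Let $I$ be the augmentation ideal of $\mathbb ZP$, the kernel of the last map; it is spanned over $\mathbb Z$ by the elements $g-1$. Put $A_{\mathbb Q}=A\otimes\mathbb Q$ and $I_{\mathbb Q}=I\otimes\mathbb Q$. By Maschke's theorem $\mathbb QP$ is semisimple: short exact sequences of modules split, and a finitely generated module is determined by the multiplicities of its simple summands. The sequence gives $(\mathbb QP)^2\cong A_{\mathbb Q}\oplus I_{\mathbb Q}$ and $\mathbb QP\cong I_{\mathbb Q}\oplus\mathbb Q$. Comparing multiplicities,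
\begin{equation}\label{eq:AQ}
A_{\mathbb Q}\cong\mathbb Q\oplus\mathbb QP .
\end{equation}
The free summand comes from the second generator of $F$; for a free group of rank $1$ the module $A$ is trivial.

\emph{Step 2: $P$ acts faithfully on $\Gamma$.} Taking commutators with $F$ corresponds to multiplying by $I$. Indeed, let $L\le S$ be normal in $F$ with image $\tilde L$ in $A$. The group $[L,F]$ is generated by the elements $[l,f]=l^{-1}l^f$, whose images are $\tilde l(\bar f-1)$, so the image of $[L,F]$ is $\tilde LI$; and $[L,F]$ is again normal in $F$ and contained in $S$. Starting from $L=S\le\gamma_1(F)$ and iterating $N-1$ times, we stay inside $\gamma_N(F)$ at the end, so $\Gamma\supseteq AI^{N-1}$.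

Over $\mathbb Q$ the powers of $I$ do not shrink. Let $\epsilon=|P|^{-1}\sum_{g\in P}g$, a central idempotent of $\mathbb QP$. It has augmentation $1$ and $(g-1)\epsilon=0$ for all $g$, so $I_{\mathbb Q}=\mathbb QP(1-\epsilon)$, and $I_{\mathbb Q}^2=I_{\mathbb Q}$ because $1-\epsilon$ is a central idempotent. Therefore, by \eqref{eq:AQ} and because $1-\epsilon$ kills the trivial module,
\[
\Gamma\otimes\mathbb Q\ \supseteq\ A_{\mathbb Q}(1-\epsilon)\ \cong\ \mathbb QP(1-\epsilon).
\]
Suppose $g\in P$ acts trivially on $\Gamma$. Then it acts trivially on $\mathbb QP(1-\epsilon)$. Every element of $P$ acts trivially on $\mathbb QP\epsilon=\mathbb Q\epsilon$. So $g$ acts trivially on $\mathbb QP=\mathbb QP(1-\epsilon)\oplus\mathbb QP\epsilon$, and $g=1\cdot g=1$.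

\emph{Step 3: reduction modulo $p^m$.} For each $g\in P\setminus\{1\}$ choose $b_g\in\Gamma$ with $b_g(g-1)\ne0$. Since $A$ is free abelian of finite rank, $\bigcap_m p^mA=0$, and since $P$ is finite there is one $m\ge1$ with $b_g(g-1)\notin p^mA$ for all $g\ne1$. Then $P$ acts faithfully on $(\Gamma+p^mA)/p^mA$. Let $T=[S,S]S^{p^m}$ be the preimage of $p^mA$ in $S$. It is characteristic in $S$, hence normal in $F$, and $S/T=A/p^mA$ is a finite $p$-group. So $K=F/T$ is a finite $p$-group generated by two elements, of exponent dividing $\exp(P)\,p^m$.

Finally, $\gamma_N(K)=\gamma_N(F)T/T$ is the subgroup $(\Gamma+p^mA)/p^mA$ of $S/T$, and $fT$ acts on it by conjugation as $\bar f$ does. Hence $fT$ centralizes $\gamma_N(K)$ if and only if $\bar f=1$, that is, $f\in S$. So $C_K(\gamma_N(K))=S/T$ and the quotient is $F/S=P$.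
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quot}]
The order of the choices is $N$, then $K$, then $q$; it is possible because the bound $\operatorname{cl}(H)\le3$ holds for all $q$. Put $N=\max(3,\operatorname{cl}(P))+1$ and let $K=\langle k_1,k_2\rangle$ be given by Proposition~\ref{prop:K}. Let $q=p^e$, $e\ge1$, be any multiple of $\exp(K)$, let $H$ be given by Proposition~\ref{prop:H}, and let $G$ be the group of Proposition~\ref{prop:glue}. Then $G$ is a Beauville $p$-group with $|G|\ge q^2$, so infinitely many groups arise as $e\to\infty$. The subgroup $C=C_G(\gamma_N(G))$ is characteristic, and since $N>3\ge\operatorname{cl}(H)$,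
\[
G/C\cong K/C_K(\gamma_N(K))\cong P .
\]
Moreover $\Phi(G/C)=\Phi(G)C/C$, so $|G:\Phi(G)C|=|P:\Phi(P)|=p^2=|G:\Phi(G)|$; this is where $d(P)=2$, rather than $d(P)\le2$, is used. Hence $C\le\Phi(G)$. The statement on automorphisms is Lemma~\ref{lem:aut}.
\end{proof}

\section{A two-generator group whose automorphism group is a $p$-group}\label{sec:M}

By Burnside's theorem, $\operatorname{Aut}(M)$ is a $p$-group as soon as its image in $\operatorname{GL}(M/\Phi(M))$ is one. For $d(M)=2$ we force this image to be unitriangular in two moves. An abelianization with unequal cyclic factors gives an invariant line, so that each automorphism has two diagonal entries $\alpha,\beta$. Commutators and power maps then give relations between $\alpha$ and $\beta$, provided that their values lie in sections on which the automorphism acts by one and the same scalar; a cyclic derived subgroup of order $p^2$ provides two such sections.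

We use one congruence. If $r\equiv1\pmod p$ and $t\ge0$, then
\begin{equation}\label{eq:geom}
p^t\ \Bigm|\ 1+r+\dots+r^{p^t-1},\qquad\text{and so}\qquad r^{p^t}\equiv1\pmod{p^{t+1}} .
\end{equation}
Indeed, the sum is the product of the $t$ factors $1+\rho+\dots+\rho^{p-1}$ with $\rho=r^{p^s}$, $0\le s<t$, each of which is congruent to $p\equiv0$ modulo $p$; multiplying by $r-1$ gives the second claim.

Let $p$ be odd and
\[
M=\langle a,b\mid a^{p^3}=1,\ b^{p^3}=a^{p^2},\ a^b=a^{1+p}\rangle .
\]
This group has order $p^6$, a case of H\"older's theorem on cyclic extensions that can be seen directly. Without the middle relation the presentation defines the semidirect product $\langle a\rangle\rtimes\langle b\rangle$ with $o(a)=p^3$ and $b$ of infinite order. There $b^{p^2}$ centralizes $a$, since $(1+p)^{p^2}\equiv1\pmod{p^3}$ by \eqref{eq:geom}, and $b$ centralizes $a^{p^2}$, since $p^2(1+p)\equiv p^2\pmod{p^3}$. So $c=b^{p^3}a^{-p^2}$ is central, $\langle c\rangle\cap\langle a\rangle=1$, and $M$ is the quotient by $\langle c\rangle$. Thus $\langle a\rangle$ is normal in $M$ of order $p^3$, the quotient $M/\langle a\rangle$ is cyclic of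 order $p^3$ generated by the image of $b$, and every element has the form $b^ja^i$ with $j\ge0$.

We have $[a,b]=a^p$, the subgroup $\langle a^p\rangle$ is normal (it is characteristic in $\langle a\rangle$), and $M/\langle a^p\rangle$ is abelian; so $M'=\langle a^p\rangle\cong C_{p^2}$. Since $[a^p,a]=1$, $[a^p,b]=a^{p^2}$ and $a^{p^2}$ is central, $Z:=\gamma_3(M)=\langle a^{p^2}\rangle$ is central of order $p$. The group $M/M'$ has order $p^4$ and is generated by commuting elements $\bar a,\bar b$ with $\bar a^p=\bar b^{p^3}=1$, so $M/M'=\langle\bar a\rangle\times\langle\bar b\rangle\cong C_p\times C_{p^3}$. Hence $\Phi(M)=\langle a^p,b^p\rangle$, $d(M)=2$, and in $V=M/\Phi(M)\cong\mathbb F_p^2$ the element $b^ja^i$ has coordinates $(i,j)$ with respect to the images of $a,b$.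

\begin{proposition}\label{prop:M}
For every odd prime $p$, the group $\operatorname{Aut}(M)$ is a $p$-group.
\end{proposition}

\begin{proof}
Let $\theta\in\operatorname{Aut}(M)$. The elements of order dividing $p$ in $M/M'$ form the characteristic subgroup $\langle\bar a,\bar b^{p^2}\rangle$, so its preimage $U=\langle a,b^{p^2}\rangle$ is characteristic in $M$. The image of $U$ in $V$ is the line $\ell$ spanned by the image of $a$, so $\theta$ preserves $\ell$. Let $\theta$ act on $\ell$ by $\alpha\in\mathbb F_p^*$ and on $V/\ell$ by $\beta\in\mathbb F_p^*$. Since $M'$ is cyclic, $\theta$ acts on it as $w\mapsto w^s$ for some integer $s$. With $\lambda=s\bmod p$, it follows that $\theta$ acts by the same scalar $\lambda$ on both $M'/Z$ and $Z$. We compute $\lambda$ in three ways.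

\emph{Commutators give $\lambda=\alpha\beta$.} In $M/Z$ the derived subgroup $M'/Z$ is central of order $p$. So the commutator modulo $Z$ is multiplicative in each variable, vanishes when one variable lies in $M'$, and satisfies $[g^p,h]\equiv[g,h]^p\equiv1$. It therefore induces an alternating bilinear map $\omega\colon V\times V\to M'/Z$, which is nonzero since $[a,b]=a^p\notin Z$. On a $2$-dimensional space $\omega(\theta v_1,\theta v_2)=\det(\theta|_V)\,\omega(v_1,v_2)$, while $[\theta g,\theta h]=\theta[g,h]$ shows that the left side is $\lambda\,\omega(v_1,v_2)$. So $\lambda=\det(\theta|_V)=\alpha\beta$.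

\emph{The $p$-th powers give $\lambda=\alpha$.} The group $U$ is abelian, because $b^{p^2}$ centralizes $a$, so the $p$-th power map on $U$ is a homomorphism:
\[
a^ib^{p^2j}\ \longmapsto\ a^{pi}b^{p^3j}=a^{pi+p^2j}\in M' .
\]
Composing with $M'\to M'/Z$ gives a surjection $U\to M'/Z$ with kernel $\{a^ib^{p^2j}:p\mid i\}=U\cap\Phi(M)$. It induces an isomorphism $\ell\cong U/(U\cap\Phi(M))\to M'/Z$, which commutes with $\theta$ because power maps do. So $\lambda=\alpha$.

\emph{The $p^3$-th powers give $\lambda=\beta$.} Let $g=b^ja^i$ with $j\ge0$ and $r=(1+p)^j$. By \eqref{eq:power} and \eqref{eq:geom},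
\begin{equation}\label{eq:cube}
g^{p^3}=b^{jp^3}a^{i(1+r+\dots+r^{p^3-1})}=b^{jp^3}=a^{jp^2}.
\end{equation}
Since $g\mapsto j\bmod p^3$ is the homomorphism $M\to M/\langle a\rangle\cong\mathbb Z/p^3$, the map $g\mapsto g^{p^3}$ is a homomorphism of $M$ onto $Z$. Its kernel $\{b^ja^i:p\mid j\}$ is the preimage of $\ell$. It induces an isomorphism $V/\ell\to Z$ that commutes with $\theta$, so $\lambda=\beta$.

From $\alpha=\lambda=\alpha\beta$ we get $\beta=1$; then $\lambda=\beta=1$ and $\alpha=\lambda=1$. So the image of $\operatorname{Aut}(M)$ in $\operatorname{GL}(V)$ lies in the group of order $p$ of maps that act trivially on $\ell$ and on $V/\ell$, and the kernel is a $p$-group by Burnside's theorem.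
\end{proof}

\begin{remark}\label{rem:Mnot}
The relation $b^{p^3}=a^{p^2}$ is what makes the third computation work. If it is replaced by $b^{p^3}=1$, then $a\mapsto a^{-1}$, $b\mapsto b$ is an automorphism of order $2$. The same relation prevents $M$ from being Beauville: every generating pair contains an element $g=b^ja^i$ with $p\nmid j$, and by \eqref{eq:cube} its power $g^{p^3}$ generates $Z$, so $Z\subseteq\Sigma(x,y)$ for every generating pair $(x,y)$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p$ be odd. Theorem~\ref{thm:quot} with $P=M$ gives infinitely many Beauville $p$-groups $G$ with $|\operatorname{Aut}(G)|$ dividing $p^k|\operatorname{Aut}(M)|$ for some $k$, and this number is a power of $p$ by Proposition~\ref{prop:M}. So $\operatorname{Aut}(G)$ is a $p$-group, and its order is odd because $p$ is odd. For $p=2$ there is no example, by Proposition~\ref{prop:two}.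
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown}
K.~S.~Brown, \emph{Cohomology of Groups}.

\bibitem{Fairbairn}
Ben Fairbairn, \emph{Purely (Non-)Strongly Real Beauville Groups}, arXiv:1909.03927 (2019).

\end{thebibliography}
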